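# A Peano continuum with isolated identity map, and generic shadowing in dimension one

## 1. A complex that only one prime can see

Let $p$ be a prime. Take one vertex and two loops $a,b$ at it, and attach three discs $D_1,D_2,D_3$ along the words
$$w_1=a^p,\qquad w_2=b^p,\qquad w_3=b^{-p}a^{-p}\,aba^{-1}b^{-1}. \tag{1}$$
Call the resulting 2-complex $P=P_p$. Its cellular boundaries are
$$\partial D_1=pa,\qquad \partial D_2=pb,\qquad \partial D_3=-pa-pb, \tag{2}$$
so $D_1+D_2+D_3$ is an integral 2-cycle. It uses each disc exactly once.

Choose a small closed triangle $\sigma$ inside the open cell $D_3$ and let $\sigma^\circ$ be its interior. Put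
$$K=P\setminus\sigma^\circ,\qquad q_P:P\to P/K=\sigma/\partial\sigma\cong S^2 ,$$
with $q_P$ the quotient map. Two properties carry everything that follows. They are proved in Section 4; $\mathbb F_l$ denotes $\mathbb Z/l$.

**(P1)** $K$ is connected, and its reduced cohomology vanishes with coefficients in $\mathbb Q$ and in $\mathbb F_l$ for every prime $l\ne p$.

**(P2)** Let $F=\mathbb F_p$, let $\alpha_0,\beta_0\in H^1(P;F)$ be dual to $a,b$, and let $v$ generate $H^2(S^2;F)$. Then $\alpha_0\cup\beta_0=\lambda_0\,q_P^*v$ with $\lambda_0\in F^\times$.

So over $\mathbb F_p$ the complex $P$ behaves like a torus: the class pulled back from the sphere is a product of two classes of degree 1. Over every other prime field, and over $\mathbb Q$, the part $K$ looks like a point.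

The complex is used as a plug. In a surface-like space remove a small triangle, glue in $K$ along $\partial\sigma$, and repeat infinitely often, in a dense set of places, with a new prime each time. The limit is a locally connected continuum $X$ of dimension 2. For each plug, the prime $p$ belonging to it will show that a continuous map $X\to X$ close to the identity cannot move that plug off itself. Since the plugs are arbitrarily small and occur everywhere, such a map must be the identity. This settles, in the negative, a conjecture about shadowing.

## 2. Pseudo-orbits, generic sets and a conjecture on Peano continua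

Let $X$ be a compact metric space with metric $d$. Let $\mathcal C(X)$ be the space of continuous self-maps of $X$ with the metric $\rho(f,g)=\sup_x d(f(x),g(x))$, and let $\mathcal S(X)\subseteq\mathcal C(X)$ be the subspace of continuous surjections.

**Definition (shadowing).** For $f\in\mathcal C(X)$ and $\delta>0$, a sequence $(x_i)_{i\ge0}$ is a *$\delta$-pseudo-orbit* of $f$ if $d(f(x_i),x_{i+1})<\delta$ for all $i\ge 0$. It is *$\epsilon$-shadowed* by $z\in X$ if $d(f^i(z),x_i)<\epsilon$ for all $i\ge0$. The map $f$ has the *shadowing property* if for every $\epsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit of $f$ is $\epsilon$-shadowed by some point. Let $\mathcal T(X)$ be the set of maps in $\mathcal C(X)$ with the shadowing property.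

Any two compatible metrics on a compact space are uniformly equivalent, so neither the topology of $\mathcal C(X)$ nor the set $\mathcal T(X)$ depends on the metric.

Two examples can be done by hand. A constant map $f\equiv c$ has shadowing: in a $\delta$-pseudo-orbit all $x_i$ with $i\ge1$ are within $\delta$ of $c$, so $z=x_0$ shadows with $\epsilon=\delta$. The identity map behaves in the opposite way.

**Lemma 1.** If $X$ is a connected compact metric space with at least two points, then $\mathrm{id}_X$ does not have shadowing.

**Proof.** Take $x\neq y$ and $\epsilon=d(x,y)/2$, and let $\delta>0$. The set of points reachable from $x$ by finite chains with steps $<\delta$ is open, and so is its complement, hence it is all of $X$. So there is a chain from $x$ to $y$ with steps $<\delta$. Continue it by the constant $y$; this is a $\delta$-pseudo-orbit of $\mathrm{id}_X$. If $z$ shadows it within $\epsilon$, then $d(z,x)<\epsilon$ and $d(z,y)<\epsilon$, so $d(x,y)<2\epsilon=d(x,y)$, a contradiction. $\square$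

**Definition (generic).** A set $\mathcal A$ is *generic* in a space $\mathcal Y$ if it contains a dense $G_\delta$ subset of $\mathcal Y$. For $\mathcal Y=\mathcal S(X)$ with its subspace topology we mean that $\mathcal T(X)\cap\mathcal S(X)$ contains a dense $G_\delta$ subset of $\mathcal S(X)$.

**Definition (Peano continuum).** A *continuum* is a compact connected metric space. A *Peano continuum* is a locally connected continuum.

For example, every connected finite simplicial complex is a Peano continuum. So is the Hawaiian earring, the union of circles $C_n$ of radius $1/n$, $n\ge1$, all tangent at one point. The closure of the graph of $\sin(1/x)$, $0<x\le1$, is a continuum that is not locally connected.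

It is known that $\mathcal T(X)$ is generic in $\mathcal C(X)$ when $X$ is an arc, and that for every dendrite $X$ (a locally connected continuum containing no simple closed curve) $\mathcal T(X)$ is generic in $\mathcal C(X)$ and in $\mathcal S(X)$. The following conjecture is taken from Jonathan Meddaugh, "On genericity of shadowing in one dimension", arXiv:1810.02262 (2018).

**Conjecture.** Let $X$ be a locally connected continuum. Then $\mathcal T(X)$ is generic in $\mathcal C(X)$ and $\mathcal S(X)$.

The conjecture is false for both spaces. These are the results to be proved.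

**Theorem A.** There is a 2-dimensional Peano continuum $X$ whose identity map is an isolated point of $\mathcal C(X)$, hence also of $\mathcal S(X)$. Since $\mathrm{id}_X$ does not have shadowing, $\mathcal T(X)$ is not dense in $\mathcal C(X)$, and $\mathcal T(X)\cap\mathcal S(X)$ is not dense in $\mathcal S(X)$. So $\mathcal T(X)$ is generic in neither space.

**Theorem A′.** For this $X$, $H^2(X;\mathbb Q)\cong\mathbb Q$, and every continuous $f:X\to X$ with $f\ne\mathrm{id}_X$ induces $0$ on $H^2(X;\mathbb Q)$.

**Theorem A″.** For every Peano continuum $Z$ there is a Peano continuum $Y\supseteq Z$, with $Z$ a retract of $Y$ and $\dim Y=\max(2,\dim Z)$, such that $\mathcal T(Y)$ is not dense in $\mathcal C(Y)$ and $\mathcal T(Y)\cap\mathcal S(Y)$ is not dense in $\mathcal S(Y)$. In particular the conjecture fails in every dimension $2\le n\le\infty$.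

**Theorem B.** If $X$ is a Peano continuum with $\dim X\le1$, then $\mathcal T(X)$ is generic in $\mathcal C(X)$ and in $\mathcal S(X)$.

So the conjecture holds for all Peano continua of dimension $n$ if and only if $n\le1$.

## 3. When can the identity be isolated? Cells, degree, handles

By Lemma 1 it is enough to find a nondegenerate Peano continuum whose identity is isolated, because a dense set contains every isolated point. Which spaces are candidates?

**No Euclidean pieces.** Suppose $X$ contains an open set $U$ with a homeomorphism $h:\mathbb R^n\to U$, $n\ge1$. For $0<t<1$ let $\varphi_t(x)=x+t\max(0,1-|x|)\,e_1$, where $e_1$ is the first unit vector. This is the identity plus a $t$-Lipschitz map, so it is a bijection of $\mathbb R^n$ by the contraction principle. It is the identity off the unit ball, and it maps the closed unit ball into itself since $|x|+t(1-|x|)\le1$ there. Let $f_t=h\varphi_th^{-1}$ on $U$ and $f_t=\mathrm{id}$ elsewhere. Then $f_t\in\mathcal S(X)$ and $f_t\ne\mathrm{id}$. Since $h$ is uniformly continuous on the closed unit ball, $f_t\to\mathrm{id}$ as $t\to0$. So the identity is not isolated.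 This rules out every connected finite simplicial complex with more than one point; the space must be complicated near each of its points. An infinite construction is forced.

**A scheme.** We want small closed sets $H\subset X$, some inside every ball, such that every $f$ near $\mathrm{id}$ satisfies $f(H)\cap H\neq\emptyset$. Then $f=\mathrm{id}$, since near every $x$ there are points $y$ with $f(y)$ also near $x$. To obtain one such $H$ by cohomology, suppose that $\alpha,\beta\in H^1(X;F)$ have product $U=\alpha\cup\beta$, that $\alpha$ restricts to $0$ on some closed $R\supseteq X\setminus H$, and that $f^*U\neq0$ (automatic for $f$ near the identity if $U\ne 0$ comes from a finite complex). If $f(H)\cap H=\emptyset$, then $f(H)\subset R$, so $f^*\alpha$ restricts to $0$ on $H$. If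
$$H^1(X;F)\to H^1(H;F)\ \text{ is injective}, \tag{3}$$
then $f^*\alpha=0$, hence $f^*U=f^*\alpha\cup f^*\beta=0$, a contradiction.

**Handles fail at (3).** The natural first choice for $H$ is a handle, that is, a torus with an open disc removed: it carries two degree-1 classes whose product is the fundamental class. Insert handles everywhere on a sphere. With one handle (3) holds. With two it fails: on a closed surface of genus 2, $H^1$ has dimension 4 and $H^1$ of one handle has dimension 2. The conclusion fails too. Embed the genus-2 surface symmetrically in $\mathbb R^3$. The rotation by $\pi$ that exchanges the two handles has degree 1, so it is nonzero on $H^2$, and it moves a closed handle $H$ contained in one half off itself. The class $f^*\alpha$ vanishes on $H$ and lives on the other handle.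

The way past this is to make plugs that cannot see each other. If the $k$-th plug carries its product over $\mathbb F_{p_k}$ and is acyclic over $\mathbb F_l$ for $l\neq p_k$, then with coefficients in $\mathbb F_{p_k}$ all other plugs may be ignored, and (3) concerns a single plug. That is what $P_p$ does.

## 4. Cohomology tools and the two properties of the block

We use Čech (equivalently Alexander–Spanier) cohomology $H^*$ and the following standard facts (Spanier, *Algebraic Topology*, Ch. 6). On finite complexes $H^*$ agrees with singular cohomology. It is homotopy invariant, with natural cup products and natural exact sequences of compact pairs. For compact metric pairs with $A\ne\emptyset$ the quotient map induces $H^*(Y/A,pt)\cong H^*(Y,A)$. Finally, it is continuous: $H^*(\varprojlim Y_j)=\varinjlim H^*(Y_j)$ for compacta.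

**Definition ($F$-acyclic).** A nonempty compactum is *$F$-acyclic*, for a field $F$, if its reduced cohomology over $F$ vanishes.

For example the projective plane, a circle with a disc attached along $a^2$, is $\mathbb Q$-acyclic and $\mathbb F_l$-acyclic for every odd prime $l$, but not $\mathbb F_2$-acyclic.

**(V)** *If $A\subset Y$ are compact metric and $A$ is $F$-acyclic, then the quotient map $Y\to Y/A$ induces an isomorphism on $H^*(\cdot;F)$.* The reduced exact sequences of $(Y,A)$ and $(Y/A,pt)$ give natural isomorphisms $H^*(Y,A)\cong\tilde H^*(Y)$ and $H^*(Y/A,pt)\cong\tilde H^*(Y/A)$, and $H^*(Y/A,pt)\to H^*(Y,A)$ is an isomorphism.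

**Step 1: a triangulation of $P$.** We need $P$ to be a simplicial complex, because simplices will be exchanged between complexes. Subdivide each of $a,b$ into three edges, so that $a\cup b$ is a simplicial graph. View each 2-cell as a convex polygon with boundary cycle $C=(v_1,\dots,v_n)$, mapped to $a\cup b$ by a simplicial map $\varphi$ that is nondegenerate on edges. Here $n\ge6$. Put a concentric copy $C'=(v_1',\dots,v_n')$ inside, triangulate the annulus by the triangles $v_i'v_{i+1}'v_{i+1}$ and $v_i'v_iv_{i+1}$ (indices mod $n$), and cone $C'$ from an interior point. Now identify along $\varphi$. The vertices of each simplex remain distinct, since $\varphi(v_i)\neq\varphi(v_{i+1})$ and the other vertices are interior to the cell. Different simplices still have different vertex sets. Simplices with no interior vertex are simplices of the graph $a\cup b$. Simplices containing the cone point are determined by their vertices on $C'$. Among the remaining ones, the only edges joining $v_i'$ to $a\cup b$ are those to $\varphi(v_i)\ne\varphi(v_{i+1})$; the only triangle whose one interior vertex is $v_i'$ is $v_i'v_iv_{i+1}$;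 and the only triangle without cone point that contains $v_i'v_{i+1}'$ is $v_i'v_{i+1}'v_{i+1}$. So $P$ is a finite simplicial complex, closed cells are subcomplexes, and every simplex is a face of a 2-simplex. Let $\sigma$ be a closed 2-simplex of the cone inside the open cell $D_3$.

Each 2-simplex of $P$ occurs exactly once in exactly one cell. By (2) the sum $z_P$ of the suitably oriented 2-simplices of $D_1,D_2,D_3$ is an integral simplicial 2-cycle with every coefficient equal to $\pm1$.

**Step 2: proof of (P1).** The purpose is to compute the homology of $K$. Pushing radially from an interior point of $\sigma$ in the convex polygon of $D_3$ deformation retracts $D_3\setminus\sigma^\circ$ onto its boundary. So $K$ deformation retracts to $(a\cup D_1)\vee(b\cup D_2)$. This is connected, and since $\partial D_1=pa$, $\partial D_2=pb$, its only nonzero reduced integral homology is $(\mathbb Z/p)^2$ in degree 1. Over a field in which $p$ is invertible the cellular boundary $\partial_2$ is an isomorphism, so all reduced homology, and hence cohomology, vanishes. $\square$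

**Step 3: proof of (P2).** The purpose is to compare two functionals on $H_2(P;F)$, $F=\mathbb F_p$. Let $P^{(1)}=a\cup b$. Mod $p$ the cellular $\partial_2$ vanishes. So $H_1(P;F)=F^2$ has basis $a,b$, and in the exact sequence
$$0=H_2(P^{(1)};F)\to H_2(P;F)\to H_2(P,P^{(1)};F)\to H_1(P^{(1)};F)$$
the last map is $0$. Hence $H_2(P;F)\cong H_2(P,P^{(1)};F)$ has basis $c_1,c_2,c_3$, the classes of $D_1,D_2,D_3$, and $H^2(P;F)=\mathrm{Hom}(H_2(P;F),F)$.

*Values of $\alpha_0\cup\beta_0$.* The class $c_1$ comes from the subcomplex $a\cup D_1$, on which $\beta_0$ restricts to $0$, because $\beta_0(a)=0$. The class $c_2$ comes from $b\cup D_2$, on which $\alpha_0$ restricts to $0$. So $\alpha_0\cup\beta_0$ vanishes on $c_1$ and $c_2$. For the remaining value, note that the loop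
$$w_1w_2w_3=a^pb^pb^{-p}a^{-p}aba^{-1}b^{-1}$$
is homotopic rel endpoints inside $a\cup b$ to $aba^{-1}b^{-1}$. Map a disc onto a wedge of three discs so that the boundary of the disc runs once around each in order, and follow with the three characteristic maps. This is a map of a disc to $P$ with boundary loop $w_1w_2w_3$. Glue on a collar carrying the homotopy. The result is a map of a square to $P$ with boundary word $aba^{-1}b^{-1}$, hence a map $t:T\to P$ of the torus that is the identity on $a\cup b$. In $H_2(P,P^{(1)};F)$ the disc represents $c_1+c_2+c_3$: the relative class of the disc goes to the sum of the relative classes of the three wedge summands, as one sees on the boundary circles. The collar lies in $P^{(1)}$ and contributes nothing. Therefore $t_*[T]=c_1+c_2+c_3$. Since $t^*\alpha_0,t^*\beta_0$ is the dual basis of $H^1(T;F)$, $\langle\alpha_0\cup\beta_0,c_1+c_2+c_3\rangle=\langle t^*\alpha_0\cup t^*\beta_0,[T]\rangle=\pm1$. So $\alpha_0\cup\beta_0$ takes the values $0,0,\pm1$ on $c_1,c_2,c_3$.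

*Values of $q_P^*v$.* The classes $c_1,c_2$ are carried by $K$, which $q_P$ sends to a point, so the first two values are $0$. The class $c_3$ is represented by the mod $p$ cycle of all 2-simplices of $D_3$, in which $\sigma$ occurs once. Hence it maps to $\pm$ a generator of $H_2(P,K;F)=H_2(\sigma,\partial\sigma;F)\cong H_2(S^2;F)$, and the third value is a unit. The two functionals are proportional with a unit factor. $\square$

## 5. The inverse limit $X$ of plugged surfaces

Let $p_0,p_1,\dots$ be distinct primes. We build finite connected simplicial complexes $M_k$ in which every simplex is a face of a 2-simplex (all of dimension 2), each with an integral simplicial 2-cycle $z_k$ having coefficient $\pm1$ on every 2-simplex, and surjections $g_k:M_{k+1}\to M_k$. For $m\le k$ let $g_{m,k}:M_k\to M_m$ be the composite.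

**Step 1: start and bookkeeping.** The bookkeeping makes the plugs dense. Let $M_0=\partial\Delta^3\cong S^2$ with its fundamental cycle. Once $M_m$ is built, fix a countable base $(V_{m,j})_j$ of nonempty open sets of $M_m$. Fix a sequence $k\mapsto(m(k),j(k))\in\mathbb N^2$ taking every value infinitely often, with $m(k)\le k$. To obtain one, take any sequence with every value infinitely often and replace the $k$-th value by $(0,0)$ whenever its first entry exceeds $k$; each value is lost only finitely often.

**Step 2: inserting the $k$-th plug.** Let $V=g_{m(k),k}^{-1}(V_{m(k),j(k)})$, a nonempty open set. It meets an open 2-simplex, since every simplex is a face of a 2-simplex. After subdividing $M_k$, and $z_k$ with it, there is a closed 2-simplex $\tau\subset V$. Subdivision keeps all coefficients $\pm1$. Let $c=c_k$ be the barycenter of $\tau$ and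
$$B_k=\{c+s(y-c):y\in\partial\tau,\ 0\le s\le\tfrac12\}.$$
Triangulate the annulus $\tau\setminus B_k^\circ$ with no vertices other than those of $\tau$ and $B_k$. Then $B_k$ is a simplex of a subdivision of $M_k$. Let $K_k=P_{p_k}\setminus\sigma^\circ$, identify $B_k$ with $\sigma$ affinely, and put
$$M_{k+1}=(M_k\setminus B_k^\circ)\cup_{\partial B_k=\partial\sigma}K_k .$$

We check the required properties. On each side, a simplex with all vertices in the triangle $\partial B_k=\partial\sigma$ is a proper face of that triangle, so simplices of different sides with the same vertices coincide; hence $M_{k+1}$ is a simplicial complex. It is connected: $K_k$ is connected, and so is $M_k\setminus B_k^\circ$, because paths can be rerouted along $\partial B_k$. Every simplex is a face of a 2-simplex; for simplices of $\partial B_k$ use the annulus. Deleting $B_k$ from $z_k$ and $\sigma$ from $z_P$ leaves two chains, each with boundary $\pm$ the fundamental cycle of the circle $\partial B_k$. Adding them with suitable signs gives a cycle $z_{k+1}$ with coefficient $\pm1$ on every 2-simplex.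

**Step 3: the bonding map.** The map $g_k$ forgets the plug. Let $g_k$ be the identity on $M_k\setminus\tau^\circ$, constant $c_k$ on $K_k$, and
$$g_k(c+s(y-c))=c+(2s-1)(y-c)\qquad(y\in\partial\tau,\ \tfrac12\le s\le1)$$
on the annulus. The definitions agree at $s=\frac12$ and $s=1$, so $g_k$ is a continuous surjection with $g_k^{-1}(c_k)=K_k$, and all other fibers are single points. Thus $g_k$ has connected fibers and induces a homeomorphism $M_{k+1}/K_k\cong M_k$.

**Step 4: the limit and its metric.** Let $X=\varprojlim(M_k,g_k)$, the space of sequences $(x_k)$ with $x_k\in M_k$ and $g_k(x_{k+1})=x_k$, with projections $\pi_k:X\to M_k$; these are surjective because the $g_k$ are. Choose metrics $d_k\le1$ on $M_k$, where $d_0$ is one half of the Euclidean metric under a homeomorphism of $M_0$ onto the unit sphere of $\mathbb R^3$. Put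
$$d(x,y)=\sum_{k\ge0}2^{-k}d_k(\pi_kx,\pi_ky),\qquad H_k=\pi_k^{-1}(c_k)=\pi_{k+1}^{-1}(K_k).$$

**Lemma 2.** $X$ is a Peano continuum. Moreover:

**(D)** For every $x\in X$, $\epsilon>0$ and $k_0$ there is $k\ge k_0$ with $H_k\subset B(x,\epsilon)$.

**Proof.** $X$ is a continuum, as an inverse limit of continua. For local connectedness we first show: if $\pi$ is a closed surjection with connected fibers and $V$ is connected, then $\pi^{-1}(V)$ is connected. A separation of $\pi^{-1}(V)$ into two nonempty relatively closed sets consists of unions of fibers, since each fiber is connected. The restriction $\pi^{-1}(V)\to V$ is closed, so the images would be disjoint nonempty closed sets covering $V$, a separation of $V$.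

By induction on $j$, using $g_{k,j+1}^{-1}(y)=g_j^{-1}(g_{k,j}^{-1}(y))$, all $g_{k,j}$ have connected fibers. So $\pi_k^{-1}(y)=\varprojlim_jg_{k,j}^{-1}(y)$ is connected, as an inverse limit of continua. Hence $\pi_k^{-1}(V)$ is connected for every connected open $V\subset M_k$. As the $M_k$ are locally connected, such sets form a base of $X$.

For (D), choose $(m,j)$ with $x\in\pi_m^{-1}(V_{m,j})\subset B(x,\epsilon)$. There are infinitely many $k$ with $(m(k),j(k))=(m,j)$. For these, $c_k\in\tau\subset g_{m,k}^{-1}(V_{m,j})$, so $\pi_m(H_k)=\{g_{m,k}(c_k)\}\subset V_{m,j}$ and $H_k\subset\pi_m^{-1}(V_{m,j})$. $\square$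

## 6. Cup products at the $k$-th plug

**Lemma 3.** Let $N$ be a finite 2-dimensional simplicial complex with an integral 2-cycle $z$ with coefficient $\pm1$ on every 2-simplex. Let $\psi:N\to S^2$ be continuous and $x\in S^2$ with $\psi^{-1}(x)=\{y\}$, where $y$ lies in an open 2-simplex and $\psi$ maps a neighborhood of $y$ homeomorphically onto a neighborhood of $x$. Then $\psi_*[z]$ is $\pm$ a generator of $H_2(S^2;\mathbb Z)$. Hence $\psi^*v\ne0$ for a generator $v\in H^2(S^2;F)$, $F$ any field.

**Proof.** The point is that the degree can be read off at $y$. The composites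
$$H_2(N)\to H_2(N,N\setminus y)\to H_2(S^2,S^2\setminus x),\qquad H_2(N)\to H_2(S^2)\xrightarrow{\ \cong\ }H_2(S^2,S^2\setminus x)$$
agree. The image of $[z]$ in $H_2(N,N\setminus y)\cong\mathbb Z$ is $\pm$ a generator, since the coefficient of $z$ on the simplex containing $y$ is $\pm1$. The next map is an isomorphism by excision. So $\psi_*[z]$ is $\pm$ a generator, and $\langle\psi^*v,[z]\rangle=\langle v,\psi_*[z]\rangle\ne0$. $\square$

**Lemma 4.** Fix $k$, let $F=\mathbb F_{p_k}$, and let $u$ be a generator of $H^2(M_0;F)$. Then:

(a) $H^1(M_k;F)=0$ and $H^2(M_k;F)=F\cdot g_{0,k}^*u\cong F$.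

(b) The restriction $H^1(X;F)\to H^1(H_k;F)$ is injective.

(c) $\pi_0^*u\neq0$, and there are $\alpha,\beta\in H^1(X;F)$ and $\lambda\in F^\times$ such that $\alpha\cup\beta=\lambda\pi_0^*u$ and $\alpha|_{R_k}=0$, where $R_k=\pi_{k+1}^{-1}(M_k\setminus B_k^\circ)\supseteq X\setminus H_k$.

**Proof.** For $j\neq k$ the plug $K_j$ is $F$-acyclic by (P1), because $p_j\ne p_k$. Since $g_j$ is the quotient map collapsing $K_j$, (V) shows that $g_j^*$ is an isomorphism over $F$ for every $j\ne k$.

**Step 1: (a), the earlier plugs are invisible.** Composing over $j<k$, $g_{0,k}^*:H^*(S^2;F)\to H^*(M_k;F)$ is an isomorphism.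

**Step 2: (b), the later plugs are invisible too.** We reduce (b) to stage $k+1$. For $j\ge k+1$ let $L_j=g_{k+1,j}^{-1}(K_k)\subset M_j$, so that $L_{k+1}=K_k$ and $g_j^{-1}(L_j)=L_{j+1}$. If $c_j\in L_j$, then $K_j\subset L_{j+1}$ and $g_j|:L_{j+1}\to L_j$ is the quotient map collapsing $K_j$; otherwise it is a homeomorphism. So both $g_j$ and $g_j|_{L_{j+1}}$ induce isomorphisms over $F$. Since $X=\varprojlim_{j\ge k+1}M_j$ and $H_k=\varprojlim_{j\ge k+1}L_j$, continuity shows that $\pi_{k+1}$ induces isomorphisms
$$H^*(M_{k+1};F)\cong H^*(X;F),\qquad H^*(K_k;F)\cong H^*(H_k;F). \tag{4}$$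
By naturality it suffices that $H^1(M_{k+1};F)\to H^1(K_k;F)$ is injective. Its kernel is the image of
$$H^1(M_{k+1},K_k;F)\cong H^1(M_k,c_k;F)\cong H^1(M_k;F)=0 ,$$
where the last equality is (a). This proves (b).

**Step 3: (c), a map to the block.** We turn the outside of the plug into the missing triangle. Define $h:M_{k+1}\to P=P_{p_k}$ to be the identity on $K_k$,
$$h(c+s(y-c))=c+(1-s)(y-c)\in B_k=\sigma\qquad(y\in\partial\tau,\ \tfrac12\le s\le1)$$
on the annulus, and $h\equiv c$ on $M_k\setminus\tau^\circ$. At $s=\frac12$ this is the identity of $\partial B_k$ and at $s=1$ it is $c$, so $h$ is continuous, and $h(M_k\setminus B_k^\circ)\subset\sigma$. Define $w:M_k\to\sigma/\partial\sigma$ by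
$$w(c+t(y-c))=\bigl[c+\tfrac{1-t}2(y-c)\bigr]\quad(y\in\partial\tau,\ 0\le t\le1),\qquad w\equiv[c]\ \text{ on }M_k\setminus\tau^\circ .$$
At $t=0$ the value is $[\partial\sigma]$ for every $y$ and at $t=1$ it is $[c]$, so $w$ is well defined and continuous. We have
$$q_P\circ h=w\circ g_k . \tag{5}$$
On $K_k$ both sides equal $[\partial\sigma]$. On the annulus, $g_k$ gives $t=2s-1$, so $\frac{1-t}2=1-s$ and both sides equal $[c+(1-s)(y-c)]$. Elsewhere both equal $[c]$.

**Step 4: (c), the class from the sphere survives.** We show that $(q_Ph)^*v$ is a nonzero multiple of $g_{0,k+1}^*u$, where $v$ generates $H^2(S^2;F)$. The map $q_Ph$ sends the open annulus $\tau^\circ\setminus B_k$ homeomorphically onto $S^2\setminus\{[c],[\partial\sigma]\}$ and everything else to these two points. Apply Lemma 3 with $N=M_{k+1}$, $z=z_{k+1}$, $\psi=q_Ph$ and $y$ a point of the open annulus in an open 2-simplex. It gives $(q_Ph)^*v\neq0$. By (5), $g_k^*w^*v\ne0$, so $w^*v\neq0$, and by (a) $w^*v=\mu\,g_{0,k}^*u$ with $\mu\in F^\times$. Thus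
$$(q_Ph)^*v=g_k^*w^*v=\mu\,g_{0,k+1}^*u\ne0 .$$
Since $\pi_{k+1}^*$ is an isomorphism by (4), $\pi_0^*u=\pi_{k+1}^*g_{0,k+1}^*u\neq0$.

**Step 5: (c), the product.** Put $\alpha=(h\pi_{k+1})^*\alpha_0$ and $\beta=(h\pi_{k+1})^*\beta_0$. By (P2),
$$\alpha\cup\beta=\lambda_0\,\pi_{k+1}^*(q_Ph)^*v=\lambda_0\mu\,\pi_0^*u .$$
Since $h\pi_{k+1}(R_k)\subset\sigma$ and $\sigma$ is contractible, $\alpha|_{R_k}=0$. Finally $X\setminus H_k=\pi_{k+1}^{-1}(M_{k+1}\setminus K_k)\subset R_k$. $\square$

**Why $w_3$ is not simply the commutator.** With $w_3=aba^{-1}b^{-1}$ the proofs of (P1) and (P2) go through: $K$ is unchanged up to homotopy, and $D_3$ itself gives the torus. But then $\partial D_3=0$, so integral 2-cycles on $P$ are multiples of $D_3$ and have coefficient $0$ on $D_1$ and $D_2$. Suppose a later $\tau$, at stage $k$, lies in such a disc $D_1$ and so has coefficient $0$ in $z_k$. By (a), $H_2(M_k;F)$ is one-dimensional, and it is spanned by $[z_k]$, which is nonzero because $z_k$ is a nonzero cycle mod $p_k$ in top dimension. The map $w$ factors through $M_k\to\tau/\partial\tau$ followed by a homeomorphism, so $w_*[z_k]$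 is the coefficient of $z_k$ on $\tau$ times a generator, that is, $0$. Hence $w^*v=0$ and $\alpha\cup\beta=0$. Never plugging $D_1$ is no remedy: the open disc would survive in $X$, and by Section 3 the identity would not be isolated. The factor $b^{-p}a^{-p}$ makes the cycle run over every simplex, and this is what Lemma 3 uses.

**Lemma 5.** Let $f\in\mathcal C(X)$ and suppose $f^*\pi_0^*u\ne0$ in $H^2(X;\mathbb F_{p_k})$. Then $f(H_k)\cap H_k\neq\emptyset$.

**Proof.** Otherwise $f(H_k)\subset X\setminus H_k\subset R_k$. Then $(f^*\alpha)|_{H_k}$ is pulled back from $\alpha|_{R_k}=0$, so it is $0$, and $f^*\alpha=0$ by Lemma 4(b). Hence $\lambda f^*\pi_0^*u=f^*\alpha\cup f^*\beta=0$, a contradiction. $\square$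

**Proposition 6.** If $f\in\mathcal C(X)$ and $f^*\pi_0^*u\neq0$ in $H^2(X;\mathbb F_{p_k})$ for all but finitely many $k$, then $f=\mathrm{id}_X$.

**Proof.** Let $x\in X$. By (D) choose, among the non-exceptional indices, $k_n$ with $H_{k_n}\subset B(x,1/n)$. By Lemma 5 there are $y_n\in H_{k_n}$ with $f(y_n)\in H_{k_n}$. Then $y_n\to x$ and $f(y_n)\to x$, so $f(x)=x$ by continuity. $\square$

## 7. The identity of $X$ is isolated: proofs of Theorems A, A′ and A″

**Proof of Theorem A.** Let $f\in\mathcal C(X)$ with $\rho(f,\mathrm{id})<1$. Then
$$d_0(\pi_0f(x),\pi_0(x))\le d(f(x),x)<1 ,$$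
so in the unit sphere $\pi_0f(x)$ and $\pi_0(x)$ have Euclidean distance $<2$ and are never antipodal. The normalized straight-line homotopy shows $\pi_0f\simeq\pi_0$. Hence $f^*\pi_0^*u=\pi_0^*u\neq0$ in $H^2(X;\mathbb F_{p_k})$ for every $k$, by Lemma 4(c). Proposition 6 gives $f=\mathrm{id}$. So
$$\rho(f,\mathrm{id}_X)<1\ \Longrightarrow\ f=\mathrm{id}_X\qquad(f\in\mathcal C(X)), \tag{6}$$
and $\{\mathrm{id}_X\}$ is open in $\mathcal C(X)$ and in $\mathcal S(X)$. By Lemma 1 the identity lacks shadowing. A dense subset contains every isolated point, so $\mathcal T(X)$ is not dense in $\mathcal C(X)$, and $\mathcal T(X)\cap\mathcal S(X)$ is not dense in $\mathcal S(X)$; in particular neither contains a dense $G_\delta$.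

For the dimension: $\dim X\le2$, as an inverse limit of compacta of dimension $\le2$, and $\dim X\ge2$ since $H^2(X;\mathbb F_{p_k})\ne0$. With Lemma 2, $X$ is a 2-dimensional Peano continuum. $\blacksquare$

**Proof of Theorem A′.** By (P1) all $K_j$ are $\mathbb Q$-acyclic, so by (V) and continuity $\pi_0^*:H^2(S^2;\mathbb Q)\to H^2(X;\mathbb Q)$ is an isomorphism, and $H^2(X;\mathbb Q)\cong\mathbb Q$. Let $u_{\mathbb Z}$ generate $H^2(S^2;\mathbb Z)$; its reduction mod $p_k$ is a generator $u$. Let $U=\pi_0^*u_{\mathbb Z}\in H^2(X;\mathbb Z)$.

Suppose $f^*\ne0$ on $H^2(X;\mathbb Q)$. Then $f^*$ is multiplication by $a/b$ with nonzero integers $a,b$. By continuity $H^2(X;\mathbb Q)=H^2(X;\mathbb Z)\otimes\mathbb Q$, since this holds for the finite complexes $M_k$ and direct limits commute with tensor products. The element $bf^*U-aU$ becomes $0$ there, so it is torsion: $m(bf^*U-aU)=0$ for some $m\ge1$. For all but finitely many $k$ we have $p_k\nmid ma$. For these, reduction mod $p_k$ gives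
$$mb\,f^*\pi_0^*u=ma\,\pi_0^*u\ne0,$$
by Lemma 4(c), so $f^*\pi_0^*u\neq0$ in $H^2(X;\mathbb F_{p_k})$. By Proposition 6, $f=\mathrm{id}$. $\blacksquare$

**Proof of Theorem A″.** Let $Y=X\vee Z$, glued at $x_0\in X$ and $z_0\in Z$, with the given metrics on $X$ and $Z$ and $d_Y(x,z)=d(x,x_0)+d_Z(z_0,z)$ for $x\in X$, $z\in Z$. Then $Y$ is a Peano continuum, collapsing $X$ to the wedge point retracts $Y$ to $Z$, and $\dim Y=\max(2,\dim Z)$ by the sum theorem for closed sets. Let $r:Y\to X$ collapse $Z$ to $x_0$. It is 1-Lipschitz, since $d(r(x),r(z))=d(x,x_0)\le d_Y(x,z)$.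

**Step 1: a map near $\mathrm{id}_Y$ fixes $X$ pointwise.** Let $f\in\mathcal C(Y)$ with $\rho(f,\mathrm{id}_Y)<1$. For $x\in X$, $d(rf(x),x)=d(rf(x),r(x))\le d_Y(f(x),x)$, so $\rho(rf|_X,\mathrm{id}_X)<1$ and $rf|_X=\mathrm{id}_X$ by (6). For $x\in X\setminus\{x_0\}$ this gives $f(x)\in r^{-1}(x)=\{x\}$. As $x_0$ is not isolated in $X$, $f|_X=\mathrm{id}_X$.

**Step 2: such a map has no shadowing.** Choose distinct $x,y\in X\setminus\{x_0\}$ and $0<\epsilon\le\min\{d(x,y)/2,d(x,x_0)\}$. For any $\delta>0$ a chain in $X$ from $x$ to $y$ with steps $<\delta$, followed by the constant $y$, is a $\delta$-pseudo-orbit of $f$. Suppose $z$ shadows it within $\epsilon$. Then $d_Y(z,x)<\epsilon\le d(x,x_0)$, while points of $Z$ have distance at least $d(x,x_0)$ from $x$; so $z\in X$ and $z$ is fixed by $f$. Hence $z$ is within $\epsilon$ of both $x$ and $y$, and $d(x,y)<2\epsilon\le d(x,y)$, a contradiction.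

So the open ball of radius 1 about $\mathrm{id}_Y$, in $\mathcal C(Y)$ or in $\mathcal S(Y)$, contains no map with shadowing. Taking for $Z$ the cube $[0,1]^n$ or the Hilbert cube gives every dimension $2\le n\le\infty$. $\blacksquare$

## 8. Retracting one-dimensional Peano continua onto graphs

We turn to Theorem B. If $X$ is one point the theorem is trivial. From here on $X$ is a nondegenerate Peano continuum with $\dim X=1$. A *graph* is a compact space homeomorphic to a finite simplicial complex of dimension $\le1$, possibly disconnected. The *diameter of a path* is the diameter of its image.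

We use these classical facts: connected open subsets of $X$ are arcwise connected; the Hahn–Mazurkiewicz theorem, that Peano continua are exactly the nonempty metric continuous images of $[0,1]$; compact locally connected metric spaces are uniformly locally path connected, that is, close points are joined by paths of small diameter; every open cover of a separable metric space of dimension $\le1$ has a locally finite open refinement in which each point lies in at most two sets; open subsets of $X$ have dimension $\le1$.

The first goal is to replace $X$ by a graph, up to a small error. In the Hawaiian earring this is easy: $C_1\cup\dots\cup C_m$ is a graph, and the map collapsing the other circles to the common point is a retraction that moves points by at most $2/(m+1)$. In general one has to work.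

**Lemma 7.** For each $\eta>0$ there are a connected nondegenerate graph $\Gamma\subset X$ and a retraction $r:X\to\Gamma$ with $\sup_xd(r(x),x)<\eta$.

**Proof.** Let $0<\kappa\le\eta/40$ with $2\kappa<\operatorname{diam}X$. Cover $X$ by nonempty connected open sets $U_1,\dots,U_m$ of diameter $<\kappa$ and choose $p_i\in U_i$. Two points realizing $\operatorname{diam}X$ lie in some $U_i,U_j$, and then $p_i\ne p_j$ because $\operatorname{diam}X>2\kappa$. For each $i<j$ with $U_i\cap U_j\ne\emptyset$ and $p_i\neq p_j$ choose an arc in the connected open set $U_i\cup U_j$ from $p_i$ to $p_j$; its diameter is $<2\kappa$. Let $a_1,\dots,a_N$ be these arcs.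

**Step 1: building $\Gamma$.** The union of the arcs $a_s$ need not be a graph, since two arcs may meet in a complicated set. We add only finitely many pieces of each. Let $G_0=\{p_1,\dots,p_m\}$. Given a graph $G_{s-1}\supset G_0$ in $X$, let $t>0$ be such that points of $G_{s-1}$ at distance $\le t$ can be joined in $G_{s-1}$ by a path of diameter $<\kappa/2$. The endpoints of $a_s$ lie in $G_0\subset G_{s-1}$, so the components of $a_s\setminus G_{s-1}$ are open subarcs with two distinct endpoints in $G_{s-1}$. Only finitely many have diameter $\ge t$. Let $G_s$ be $G_{s-1}$ together with the closures of these finitely many. It is a graph, since we added finitely many arcs that meet $G_{s-1}$ exactly in their endpoints and meet each other at most in endpoints.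

There is a path $b_s$ in $G_s$ joining the endpoints of $a_s$, whose image $|b_s|$ contains $G_s\setminus G_{s-1}$ and lies in the $\kappa$-neighborhood of $a_s$. Namely, follow $a_s$ on $a_s\cap G_s$. The remaining pieces are gaps of diameter $<t$ with distinct endpoints in $G_{s-1}$. On a gap, run along a path in $G_{s-1}$ joining its endpoints, of diameter at most twice the infimum of possible diameters. This infimum is positive, as it is at least the distance of the endpoints, and it is $<\kappa/2$; so the path has diameter $<\kappa$ and stays in the $\kappa$-neighborhood of $a_s$. Continuity holds because the diameters of the gaps tend to $0$, hence so do the infima, by uniform local path connectedness of $G_{s-1}$, and so do the diameters of the replacing paths. Since $\operatorname{diam}a_s<2\kappa$, $\operatorname{diam}|b_s|<4\kappa$.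

Let $\Gamma=G_N$. Since $X$ is connected, the intersection graph of the $U_i$ is connected. If $U_i\cap U_j\neq\emptyset$, then $p_i=p_j$ or some $b_s$ joins them in $\Gamma$. Every other point of $\Gamma$ lies in some $G_s\setminus G_{s-1}\subset|b_s|$. Hence $\Gamma$ is connected, and it is nondegenerate because not all $p_i$ are equal. Moreover:

**(∗)** *If $U_i\cap U_k\ne\emptyset$, then $p_i,p_k$ are joined by a path in $\Gamma$ of diameter $<4\kappa$. If $q\in\Gamma\cap U_k$, then $q$ and $p_k$ are joined by a path in $\Gamma$ of diameter $<8\kappa$.*

The first claim is clear. For the second, if $q=p_i$, then $q\in U_i\cap U_k$ and the first claim applies. Otherwise $q\in G_s\setminus G_{s-1}$ for some $s$, so $q\in a_s\cap|b_s|$ with $a_s\subset U_i\cup U_j$ joining $p_i,p_j$. Say $q\in U_i$. Go from $q$ to $p_i$ along $b_s$, then to $p_k$, using $q\in U_i\cap U_k$. Each part has diameter $<4\kappa$.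

**Step 2: defining $r$.** Off $\Gamma$ we use a cover of order two, so that only paths in $\Gamma$ are needed; this is where $\dim X\le1$ enters. For $q,q'\in\Gamma$ let $D(q,q')$ be the infimum of the diameters of paths in $\Gamma$ from $q$ to $q'$, and $m_\Gamma(t)=\sup\{D(q,q'):d(q,q')\le t\}$. Then $m_\Gamma(t)\to0$ as $t\to0$. Let $0<\lambda\le\kappa$ be such that every nonempty set of diameter $<\lambda$ lies in some $U_k$. Let $O=X\setminus\Gamma$. If $O=\emptyset$, put $r=\mathrm{id}$. Otherwise, as $\dim O\le1$, there is a locally finite open cover $\mathcal W$ of $O$ by nonempty sets, each point of $O$ lying in at most two of them, with each $W\in\mathcal W$ contained in a ball $B(x_W,\frac18\min\{t_W,\lambda\})$, where $x_W\in O$ and $t_W=d(x_W,\Gamma)$.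

Choose $q_W\in\Gamma$ as follows. If $t_W<\lambda/4$, choose $q_W$ with $d(x_W,q_W)=t_W$. If $t_W\ge\lambda/4$, let $q_W=p_k$ for some $k$ with $W\subset U_k$, which exists as $\operatorname{diam}W\le\lambda/4$. If $W\neq W'$ and $W\cap W'\ne\emptyset$, choose a path $\ell_{WW'}:[0,1]\to\Gamma$ from $q_W$ to $q_{W'}$ of diameter $\le2D(q_W,q_{W'})$, constant if $q_W=q_{W'}$, with $\ell_{W'W}(t)=\ell_{WW'}(1-t)$. Such a path exists because $D(q_W,q_{W'})\ge d(q_W,q_{W'})>0$ when the points differ. Let
$$\phi_W(x)=\frac{d(x,X\setminus W)}{\sum_{W'}d(x,X\setminus W')}\qquad(x\in O),$$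
a partition of unity on $O$ with $\phi_W$ positive exactly on $W$. Put $r=\mathrm{id}$ on $\Gamma$. For $x\in O$ put $r(x)=q_W$ if $x$ lies in $W$ only, and $r(x)=\ell_{WW'}(\phi_{W'}(x))$ if $x$ lies in $W$ and $W'$. The last value does not depend on the order of $W,W'$, since $\phi_W+\phi_{W'}=1$ at $x$.

**Step 3: continuity on $O$.** If $x\in W\cap W'$, then $r=\ell_{WW'}\circ\phi_{W'}$ on the neighborhood $W\cap W'$ of $x$. If $x$ lies in $W$ only, choose a neighborhood $N\subset W$ of $x$ meeting only finitely many other members $W_1,\dots,W_l$. The functions $F_i=\ell_{WW_i}\circ\phi_{W_i}$ are continuous on $N$ with $F_i(x)=\ell_{WW_i}(0)=q_W=r(x)$. At each point $x'$ of $N$ the value $r(x')$ is one of $q_W,F_1(x'),\dots,F_l(x')$, so $r$ is continuous at $x$.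

**Step 4: $r$ moves points little.** Let $x\in W\cap W'$, possibly $W=W'$. If $t_W<\lambda/4$, then $d(x,q_W)\le\frac98t_W<0.3\lambda$. We claim $D(q_W,q_{W'})\le16\kappa$. There are three cases.

* If both $t_W,t_{W'}<\lambda/4$, then $x,q_W,q_{W'}$ lie in a common $U_k$, as their set has diameter $<0.6\lambda$; use (∗) twice.
* If only $t_W<\lambda/4$, then $x,q_W$ lie in some $U_l$, and $q_{W'}=p_k$ with $x\in U_k\cap U_l$; (∗) gives $D\le8\kappa+4\kappa=12\kappa$.
* If neither, then $q_W,q_{W'}$ are points $p_k,p_l$ with $x\in U_k\cap U_l$, and (∗) gives $D\le4\kappa$.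

Also $d(x,q_W)<\kappa$ in all cases. Since $r(x)$ lies on a path of diameter $\le32\kappa$ through $q_W$, $d(r(x),x)\le33\kappa\le\frac{33}{40}\eta$ for all $x\in O$, and $\sup_xd(r(x),x)<\eta$.

**Step 5: continuity at $y\in\Gamma$.** Let $x\in O$. If $x\in W$, then $t_W\le d(x_W,x)+d(x,\Gamma)\le\frac18t_W+d(x,\Gamma)$, so $t_W\le\frac87d(x,\Gamma)\le\frac87d(x,y)$. When $\frac87d(x,y)<\lambda/4$, it follows that $d(q_W,x)\le\frac98t_W\le\frac97d(x,y)$ for every $W\ni x$. If $x$ lies in $W$ and $W'$, then $d(q_W,q_{W'})\le3d(x,y)$, so
$$d(r(x),y)\le d(x,y)+\tfrac97d(x,y)+2m_\Gamma(3d(x,y))\to0\qquad\text{as }x\to y\text{ in }O .$$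
If $x$ lies in one set only, the last term is not needed. So $r$ is a continuous retraction. $\square$

## 9. Admissible maps and a robust shadowing criterion

Let $\Gamma,r$ be as in Lemma 7, with $\Gamma$ given the structure of a finite simplicial graph. Parametrize each edge by a homeomorphism $e:[0,1]\to e$ and put $e^-=e([\frac13,\frac23])$. For a vertex $v$ let $St(v)$ be the union of the half-open thirds at $v$ (containing $v$, not the other end of the third) of the edges at $v$. This is open in $\Gamma$, and $St(v)\cap St(w)=\emptyset$ for $v\neq w$.

We look for maps $g:X\to X$ of the form $\theta\circ r$ with $\theta:\Gamma\to X$, for which shadowing at scale $\epsilon$ holds and survives small perturbations. The natural approach is symbolic: record for each edge $e$ the set $E(e)$ of edges met by $r\theta(e)$, follow a pseudo-orbit by a sequence of edges $e_n$ with $e_{n+1}\in E(e_n)$, and find a true orbit with this itinerary by nested intervals. The first half runs into trouble at vertices. If the pseudo-orbit, seen in $\Gamma$, is at $y_n$ with $d(y_n,e_n)<\zeta$, then $y_n$ may lie on a neighboring edge.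 All we then know about $r\theta(y_n)$ is that its distance from $\bigcup E(e_n)$ is bounded by the modulus of continuity of $r\theta$ at $\zeta$. The next error is bounded only by this amount plus $\zeta$, and the bound $\zeta$ is not reproduced. The remedy is to make $\theta$ constant near vertices, so that errors there are erased.

**Definition (admissible).** A continuous $\theta:\Gamma\to X$ is *admissible* if for each edge $e$ it is constant on $e([0,\frac13])$ and on $e([\frac23,1])$, and there is a nonempty set $E(e)$ of edges with

* (A1) $r\theta(e)\subset\bigcup E(e)$;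
* (A2) for each $e_1\in E(e)$ there are $\frac13\le s<t\le\frac23$ with $r\theta(e([s,t]))\subset e_1$ and with $r\theta(e(s)),r\theta(e(t))$ the two endpoints of $e_1$.

For example, let $X=\Gamma=[0,1]$ and $r=\mathrm{id}$, with edges $e_i=[\frac iN,\frac{i+1}N]$, $0\le i<N$. Let $E(e_i)$ be the set of edges meeting $e_i$: itself and its at most two neighbors. Let $\theta$ fix the vertices and be constant on the outer thirds of each edge; on the middle third of $e_i$ let it first run along $e_i$ from $\frac iN$ to $\frac{i+1}N$ and then make a closed walk from $\frac{i+1}N$ over all edges of $E(e_i)$. Then (A1) and (A2) hold, and $|\theta(x)-x|\le2/N$. So near the identity of the arc there are admissible maps, and for $N>4/\epsilon$ the next lemma applies to them.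

**Lemma 8.** Let $\theta$ be admissible, let all edges have diameter $<\epsilon/4$, and let $\sup_xd(r(x),x)<\epsilon/4$. Let $g=\theta\circ r$. Then there are a neighborhood $\mathcal U$ of $g$ in $\mathcal C(X)$ and $\delta>0$ such that for every $g'\in\mathcal U$ every $\delta$-pseudo-orbit of $g'$ is $\epsilon$-shadowed (under $g'$).

**Proof.** Choose $0<\zeta<\epsilon/4$ such that $B(v,\zeta)\cap\Gamma\subset St(v)$ for each vertex $v$, and $\{y\in\Gamma:d(y,e)<\zeta\}\subset e\cup St(v)\cup St(w)$ for each edge $e$ with ends $v,w$. This is possible by compactness, since $e\cup St(v)\cup St(w)$ is an open neighborhood of $e$ in $\Gamma$: it is the union of $e\setminus\{v,w\}$, $St(v)$ and $St(w)$. Choose $\xi>0$ with $d(x,y)<\xi\Rightarrow d(rx,ry)<\zeta$. Let $\mathcal U=\{g':\rho(g,g')<\xi/2\}$ and $\delta=\xi/2$. Fix $g'\in\mathcal U$.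

**Step 1: an itinerary for the pseudo-orbit.** Let $(x_n)$ be a $\delta$-pseudo-orbit of $g'$ and $y_n=r(x_n)$. Then $d(g(x_n),x_{n+1})<\xi$, and $g(x_n)=\theta(y_n)$, so $d(r\theta(y_n),y_{n+1})<\zeta$. We find edges $e_n$ with $d(y_n,e_n)<\zeta$ and $e_{n+1}\in E(e_n)$. Let $e_0$ be an edge containing $y_0$. Given $e_n$, there are two cases. If $y_n\in e_n$, then $r\theta(y_n)\in\bigcup E(e_n)$ by (A1). If $y_n\notin e_n$, then $y_n\in St(v)$ for an end $v$ of $e_n$, so $\theta(y_n)=\theta(v)$ because $\theta$ is constant on the thirds at $v$, and again $r\theta(y_n)=r\theta(v)\in\bigcup E(e_n)$. Choose $e_{n+1}\in E(e_n)$ containing $r\theta(y_n)$; then $d(y_{n+1},e_{n+1})<\zeta$.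

**Step 2: crossings propagate.** This step produces true orbits of $g'$, which need not preserve $\Gamma$; so everything is seen through $r$. Say a path $\gamma:[a,b]\to X$ *crosses* $e$ if $r\gamma([a,b])\subset e^-$ and $\{r\gamma(a),r\gamma(b)\}=\{e(\frac13),e(\frac23)\}$. For instance $e|_{[1/3,2/3]}$ crosses $e$, as $r=\mathrm{id}$ on $\Gamma$. We claim: if $\gamma$ crosses $e$ and $e_1\in E(e)$, then $g'\circ\gamma|_{[a',b']}$ crosses $e_1$ for some $[a',b']\subset[a,b]$.

Take $s,t$ from (A2). By the intermediate value theorem there is $[a_1,b_1]\subset[a,b]$ on which $r\gamma$ stays in $e([s,t])$ with $\{r\gamma(a_1),r\gamma(b_1)\}=\{e(s),e(t)\}$. (If $r\gamma$ starts at $e(\frac13)$, take for $b_1$ the first time at which $r\gamma=e(t)$ and for $a_1$ the last earlier time at which $r\gamma=e(s)$; the other case is symmetric.) On $[a_1,b_1]$ the path $\beta_0=rg\gamma=r\theta r\gamma$ lies in $e_1$ and joins its two endpoints $v_1,w_1$. The path $\beta=rg'\gamma$ satisfies $d(\beta,\beta_0)<\zeta$ pointwise, since $\rho(g,g')<\xi$. Hence $\beta\subset Q:=e_1\cup St(v_1)\cup St(w_1)$, and the endpoints of $\beta$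 lie one in $St(v_1)$ and the other in $St(w_1)$.

Let $\chi:Q\to[0,1]$ be the inverse of the parametrization on $e_1$, with $\chi=e_1^{-1}(v_1)$ on $St(v_1)\setminus e_1$ and $\chi=e_1^{-1}(w_1)$ on $St(w_1)\setminus e_1$. The sets $e_1$, $(St(v_1)\setminus e_1)\cup\{v_1\}$ and $(St(w_1)\setminus e_1)\cup\{w_1\}$ cover $Q$ and are closed in $Q$; for the second, its complement in $Q$ is $(e_1\setminus\{v_1,w_1\})\cup St(w_1)$, which is open. The definitions agree on intersections, so $\chi$ is continuous. Also $\chi^{-1}([\frac13,\frac23])=e_1^-$. Since $St(v_1)\cap e_1$ is the half-open third of $e_1$ at $v_1$, and likewise for $w_1$, one of $\chi\beta(a_1),\chi\beta(b_1)$ is $<\frac13$ and the other is $>\frac23$. By the intermediate value theorem some $[a',b']\subset[a_1,b_1]$ has $\chi\beta([a',b'])\subset[\frac13,\frac23]$ with the endpoints mapped to $\frac13,\frac23$ in some order. So $g'\gamma|_{[a',b']}$ crosses $e_1$.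

**Step 3: the shadowing point.** The path $\gamma_0=e_0|_{[1/3,2/3]}$ crosses $e_0$. By Step 2 there are nested closed intervals $I_0=[\frac13,\frac23]\supset I_1\supset\cdots$ such that $g'^n\circ\gamma_0|_{I_n}$ crosses $e_n$. Let $z=\gamma_0(\tau)$ with $\tau\in\bigcap_nI_n$. Then $rg'^n(z)\in e_n$ for all $n$, and
$$d(g'^n(z),x_n)\le d(g'^nz,rg'^nz)+d(rg'^nz,y_n)+d(y_n,x_n)<\tfrac\epsilon4+\bigl(\tfrac\epsilon4+\zeta\bigr)+\tfrac\epsilon4<\epsilon .\qquad\square$$

## 10. Density of admissible maps and the proof of Theorem B

It remains to approximate an arbitrary $f$ by maps $\theta r$ with $\theta$ admissible, keeping surjections surjective. The image of an edge must be spread over whole edges, for (A2), and over everything $f$ reaches, for surjectivity. Peano subcontinua give the room for this.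

**Lemma 9.** For every $\eta_1>0$ there is $\omega_1>0$ such that every nonempty set of diameter $<\omega_1$ lies in a Peano subcontinuum of $X$ of diameter $<\eta_1$.

**Proof.** By Hahn–Mazurkiewicz, $X$ is an image of $[0,1]$. Cutting $[0,1]$ into short intervals, write $X=Y_1\cup\dots\cup Y_N$ with $Y_i$ Peano continua of diameter $<\eta_1/3$. For each $x$ let $Y^*(x)=\bigcup\{Y_i:x\in Y_i\}$. It is a Peano continuum, as a finite union of Peano continua with a common point; its diameter is $<\eta_1$; and it is a neighborhood of $x$, since it contains the open set $X\setminus\bigcup\{Y_i:x\notin Y_i\}$. Take for $\omega_1$ a Lebesgue number of the cover by the interiors of the $Y^*(x)$. $\square$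

**Lemma 10.** Given $f\in\mathcal C(X)$ and $\eta,\epsilon>0$, there are $\Gamma,r,\theta$ satisfying the hypotheses of Lemma 8 for $\epsilon$, with $\rho(\theta r,f)<\eta$ and $\theta r(X)\supset f(X)$.

**Proof.**

**Step 1: choice of scales.** Let $\omega_1$ be as in Lemma 9 for $\eta_1=\eta/2$. Choose $0<\nu\le\min\{\epsilon/4,\eta/8,\omega_1/8\}$ such that $d(x,y)<3\nu$ implies $d(f(x),f(y))<\omega_1/4$. Take $\Gamma,r$ from Lemma 7 with $\sup_xd(r(x),x)<\nu$, and subdivide $\Gamma$ so that all edges have diameter $<\nu$. Any two points of $r^{-1}(e)$ are at distance $<3\nu$, so $\operatorname{diam}f(r^{-1}(e))\le\omega_1/4$ for each edge $e$. For a vertex $v$ let $\theta(v)$ be a vertex of an edge containing $rf(v)$; then $d(\theta(v),f(v))<2\nu$.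

**Step 2: defining $\theta$ on an edge.** Let $e$ be an edge, $v=e(0)$, $w=e(1)$. Since $v,w\in r^{-1}(e)$, the set $f(r^{-1}(e))\cup\{\theta(v),\theta(w)\}$ has diameter at most $\omega_1/4+4\nu\le\frac34\omega_1<\omega_1$. So it lies in a Peano continuum $Z_e$ with $\operatorname{diam}Z_e<\eta/2$. Let $E(e)$ be the set of all edges meeting $r(Z_e)$. It is nonempty, $r(Z_e)\subset\bigcup E(e)$, and $\bigcup E(e)$ is connected because $r(Z_e)$ is connected and meets each of these edges. Define $\theta|_e$ as follows.

* It is constant $\theta(v)$ on $e([0,\frac13])$ and constant $\theta(w)$ on $e([\frac23,1])$.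
* On $e([\frac13,\frac12])$ it is a path onto $Z_e$ from $\theta(v)$ to $\theta(w)$; Hahn–Mazurkiewicz gives a path onto $Z_e$, and path connectedness of $Z_e$ lets us adjust the endpoints.
* On $e([\frac12,\frac23])$ it is a closed edge walk in the connected graph $\bigcup E(e)$ from the vertex $\theta(w)=r\theta(w)\in r(Z_e)$ to itself that traverses every edge of $E(e)$.

The values at the vertices are prescribed in advance, so $\theta$ is well defined and continuous on $\Gamma$. (A1) holds because $r\theta(e)\subset r(Z_e)\cup\bigcup E(e)=\bigcup E(e)$. (A2) holds by the last portion, as $r=\mathrm{id}$ on $\Gamma$. So $\theta$ is admissible, and since $\nu\le\epsilon/4$ the hypotheses of Lemma 8 hold.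

**Step 3: closeness and image.** If $r(x)\in e$, then $f(x)\in Z_e$. Also $\theta r(x)\in Z_e\cup\bigcup E(e)$, and every point of this set is within $2\nu$ of $Z_e$: an edge of $E(e)$ has diameter $<\nu$ and contains some $r(z)$ with $z\in Z_e$ and $d(r(z),z)<\nu$. So $d(\theta r(x),f(x))<\eta/2+2\nu\le\frac34\eta$ for each $x$, and $\rho(\theta r,f)<\eta$. Finally
$$\theta r(X)=\theta(\Gamma)\supset\bigcup_eZ_e\supset\bigcup_ef(r^{-1}(e))=f(X).\qquad\square$$

**Proof of Theorem B.** The one-point case is trivial. Otherwise let $\mathcal T_n$ be the set of $f\in\mathcal C(X)$ for which there is $\delta>0$ such that every $\delta$-pseudo-orbit of $f$ is $\frac1n$-shadowed, and let $\mathcal O_n$ be the interior of $\mathcal T_n$ in $\mathcal C(X)$. Then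
$$\bigcap_n\mathcal O_n\subset\bigcap_n\mathcal T_n=\mathcal T(X).$$
By Lemmas 8 and 10 with $\epsilon=\frac1n$, every $f\in\mathcal C(X)$ is a limit of maps $\theta r\in\mathcal O_n$. If $f\in\mathcal S(X)$, these maps lie in $\mathcal S(X)$, because $\theta r(X)\supset f(X)=X$. So $\mathcal O_n$ is open and dense in $\mathcal C(X)$, and $\mathcal O_n\cap\mathcal S(X)$ is open and dense in $\mathcal S(X)$.

The space $\mathcal C(X)$ is complete under $\rho$. The set $\mathcal S(X)$ is closed in it: if $f_i\to f$ with $f_i$ surjective and $x\in X$, choose $x_i$ with $f_i(x_i)=x$; then $f(x_i)\to x$, and $x\in f(X)$ because $f(X)$ is compact. By the Baire category theorem $\bigcap_n\mathcal O_n$ is a dense $G_\delta$ in $\mathcal C(X)$, and $\bigcap_n\mathcal O_n\cap\mathcal S(X)$ is a dense $G_\delta$ in $\mathcal S(X)$. These are contained in $\mathcal T(X)$ and $\mathcal T(X)\cap\mathcal S(X)$ respectively. $\blacksquare$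

Together with Theorem A″ this proves that the conjecture holds for all Peano continua of dimension $n$ exactly when $n\le1$.
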